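# Stanley depth of squarefree Veronese ideals: partitioning the large subsets of $[n]$ into tall intervals

## The counting guess $d+\lfloor\frac{n-d}{d+1}\rfloor$, tested by hand

Let $K$ be any field, $S=K[x_1,\dots,x_n]$, $[n]=\{1,\dots,n\}$, and $x_A=\prod_{j\in A}x_j$ for $A\subset[n]$. For $1\le d\le n$ the squarefree Veronese ideal $I_{n,d}$ is generated by all $x_A$ with $|A|=d$. We want its Stanley depth. The answer one would first guess is
$$\operatorname{sdepth}(I_{n,d})=d+\Big\lfloor\frac{n-d}{d+1}\Big\rfloor .\tag{1}$$
The question comes from Mircea Cimpoeas, "Stanley depth of square free Veronese ideals", arXiv:0907.1232 (2009), and formula (1) is posed as a conjecture. Listed as known with it are $\operatorname{sdepth}(S/I_{n,d})=d-1$, the bounds $d\le\operatorname{sdepth}(I_{n,d})\le\frac{n-d}{d+1}+d$, and the value $d+1$ when $2d+1\le n\le 3d$. We shall prove everything we need. First, the invariant.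

**Definition (Stanley depth).** Let $M$ be a $\mathbb Z^n$-graded $S$-module. A Stanley decomposition of $M$ is a direct sum of $K$-vector spaces $\mathcal D: M=\bigoplus_{i=1}^r m_iK[Z_i]$, where the $m_i\in M$ are homogeneous, $Z_i\subset\{x_1,\dots,x_n\}$, and each $m_iK[Z_i]$ is a free $K[Z_i]$-module. Put $\operatorname{sdepth}(\mathcal D)=\min_i|Z_i|$, and let $\operatorname{sdepth}(M)$ be the maximum of $\operatorname{sdepth}(\mathcal D)$ over all Stanley decompositions $\mathcal D$ of $M$.

For example, $I_{2,1}=(x_1,x_2)=x_1K[x_1,x_2]\oplus x_2K[x_2]$: a monomial divisible by $x_1$ is in the first piece, and the others in the ideal are the powers $x_2^a$, $a\ge1$. This decomposition has $\operatorname{sdepth}(\mathcal D)=1$. Another one, this time of $I_{3,1}$, is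
$$I_{3,1}=x_1K[x_1,x_3]\oplus x_2K[x_1,x_2]\oplus x_3K[x_2,x_3]\oplus x_1x_2x_3K[x_1,x_2,x_3],\tag{2}$$
since the pieces collect the monomials with supports $\{1\},\{1,3\}$; $\{2\},\{1,2\}$; $\{3\},\{2,3\}$; $\{1,2,3\}$ respectively. So $\operatorname{sdepth}(I_{3,1})\ge2$.

Only supports matter in (2). A monomial $u$ lies in $I_{n,d}$ exactly when $|\operatorname{supp}u|\ge d$. So we look at $\mathcal P(n,d)=\{T\subset[n]:|T|\ge d\}$ and at intervals.

**Definition (interval).** For finite sets $A\subset B$ put $[A,B]=\{T:A\subset T\subset B\}$. The set $B$ is the top and $A$ the bottom of the interval.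

The decomposition (2) is the partition of $\mathcal P(3,1)$ into $[1,13],[2,12],[3,23],[123,123]$ (we write $13$ for $\{1,3\}$, and so on). We want all tops large.

**Where the guess comes from.** Suppose $\mathcal P(n,d)$ is partitioned into intervals with tops of size $\ge t>d$. A set $A$ with $|A|=d$ lies in an interval whose bottom is contained in $A$ and has size $\ge d$, so the bottom is $A$. This interval contains at least $t-d$ sets of size $d+1$, and different $A$ have disjoint intervals. Hence
$$\binom nd(t-d)\le\binom n{d+1}=\binom nd\cdot\frac{n-d}{d+1},$$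
so $t\le d+\frac{n-d}{d+1}$. The guess is that this count is the only obstruction. Write $k=\lfloor\frac{n-d}{d+1}\rfloor$ and test it.

If $n\le 2d$, then $k=0$ and the guess is $d$; the singletons $[T,T]$ do it. For $(n,d)=(3,1)$ we have $k=1$, and (2) has tops of size $\ge2$.

For $(n,d)=(5,1)$, $k=2$ and the tops should have size $\ge3$. Arrange $1,\dots,5$ on a circle and take $[\{i\},\{i-2,i-1,i\}]$ modulo $5$. These contain the five points, all ten pairs ($\{i-1,i\}$ and $\{i-2,i\}$), and the five cyclically consecutive triples, each once. The remaining sets have size $\ge3$ and can be singletons.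

For $(n,d)=(5,2)$, $k=1$ and the tops should have size $\ge3$. Take $[\{i,i+1\},\{i-1,i,i+1\}]$ and $[\{i,i+2\},\{i,i+2,i+4\}]$ modulo $5$. The bottoms are all ten pairs. The tops are $125,123,234,345,145$ and $135,124,235,134,245$: all ten triples, once each. Sets of size $4$ and $5$ are singletons.

For $(n,d)=(4,1)$, $k=1$: the sets without $4$ form $\mathcal P(3,1)$, partitioned above, and the sets with $4$ form $[4,1234]$.

The guess survives. Note how tight $n=5$ was: whenever $n=(d+1)k+d$ we have $\binom nd k=\binom n{d+1}$, so every $(d+1)$-set must lie above a $d$-set in its interval.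

## What is true, and the dictionary between monomials and intervals

Put $I_{n,0}=S$ and $I_{n,n+1}=0$. Here are the results, valid over every field.

**Theorem 1.** For all $n\ge1$ and $1\le d\le n$, $\ \operatorname{sdepth}(I_{n,d})=d+\lfloor\frac{n-d}{d+1}\rfloor$.

**Theorem 2.** For all $0\le d<e\le n+1$,
$$\operatorname{sdepth}(I_{n,d}/I_{n,e})=\min\Big\{e-1,\ d+\Big\lfloor\frac{n-d}{d+1}\Big\rfloor\Big\}.$$

Here $e=n+1$ gives Theorem 1, and $d=0$ gives $\operatorname{sdepth}(S/I_{n,e})=e-1$.

**Corollary 3.** Let $0\le d\le t\le n$. The family $\{T\subset[n]:|T|\ge d\}$ can be partitioned into intervals $[A,B]$ with all $|B|\ge t$ if and only if $n\ge(d+1)(t-d)+d$. In that case $\{T:d\le|T|\le t\}$ can be partitioned into intervals whose tops all have size exactly $t$.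

**Lemma 4.** Let $0\le d<e\le n+1$, and let $\{T\subset[n]:d\le|T|\le e-1\}$ be partitioned into intervals $[A_i,B_i]$. Then $\operatorname{sdepth}(I_{n,d}/I_{n,e})\ge\min_i|B_i|$.

*Proof.* The module $M=I_{n,d}/I_{n,e}$ has as $K$-basis the monomials $u$ with $d\le|\operatorname{supp}u|\le e-1$. For $A\subset B$, the monomials in $x_AK[x_j:j\in B]$ are those with $A\subset\operatorname{supp}u\subset B$: a product $x_Av$ with $\operatorname{supp} v\subset B$ has such a support, and conversely such a $u$ is divisible by $x_A$, with $u/x_A\in K[x_j:j\in B]$. If $d\le|A|$ and $|B|\le e-1$, these monomials are all basis elements of $M$, so the image of $x_AK[x_j:j\in B]$ in $M$ is free over $K[x_j:j\in B]$. Since each support is in exactly one interval, $M=\bigoplus_i x_{A_i}K[x_j:j\in B_i]$. $\square$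

**Lemma 5 (upper bound).** For $0\le d<e\le n+1$, $\ \operatorname{sdepth}(I_{n,d}/I_{n,e})\le\min\{e-1,\,d+\lfloor\frac{n-d}{d+1}\rfloor\}$.

*Proof.* This transfers the count of the first section to arbitrary Stanley decompositions. Let $M=I_{n,d}/I_{n,e}=\bigoplus m_iK[Z_i]$ be one, with Stanley depth $\sigma$. All graded components of $M$ have dimension $\le1$, so $m_i$ is a nonzero scalar times (the class of) a monomial $u_i$. By freeness $m_i\prod_{x\in Z_i}x\ne0$ in $M$, so the monomial $u_i\prod_{x\in Z_i}x$ has support of size $\le e-1$; hence $|Z_i|\le e-1$ and $\sigma\le e-1$. If $e=d+1$, the minimum in question is $d=e-1$, and we are done.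

Let $e\ge d+2$, so $d+1\le n$. Since $\sigma$ is an integer, it suffices to show $\sigma\le d+\frac{n-d}{d+1}$, and we may assume $\sigma>d$. Let $|A|=d$. The monomial $x_A$ is nonzero in $M$, and its graded component is one-dimensional, so it lies in exactly one piece $m_iK[Z_i]$. Comparing degrees, $u_i$ divides $x_A$. So $u_i$ is squarefree, and being nonzero in $M$ it has degree $\ge d$; thus $u_i=x_A$. Write $Z_A$ for $Z_i$. Then $|Z_A|\ge\sigma$, and at most $d$ of the variables in $Z_A$ have index in $A$, so the piece contains at least $\sigma-d$ squarefree monomials $x_Ax_j$, $x_j\in Z_A$, $j\notin A$, of degree $d+1$; they are nonzero in $M$ by freeness. Different $A$ give different pieces, because the piece determines its generator up to a scalar. Therefore $\binom nd(\sigma-d)\le\binom n{d+1}$, that is, $\sigma\le d+\frac{n-d}{d+1}$. $\square$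

What remains for Theorem 1 is a construction: partition $\mathcal P(n,d)$ into intervals with tops of size $\ge d+k$, where $k=\lfloor\frac{n-d}{d+1}\rfloor$. For $k=0$ use singletons. **From now until the last section, $k\ge1$ is fixed**, and
$$N_e=(e+1)(k+1)-1=(e+1)k+e\qquad(e\ge0).$$
So $N_0=k$ and $N_e-(k+1)=N_{e-1}$. The tight case is $n=N_d$, and it suffices.

**Proposition 6 (tight case).** For all $d\ge0$, the family of subsets of size $\ge d$ of an $N_d$-element set can be partitioned into intervals with tops of size $\ge d+k$.

**Lemma 7.** Proposition 6 implies: for all $d\ge0$ and $n\ge N_d$, $\mathcal P(n,d)$ can be partitioned into intervals with tops of size $\ge d+k$.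

*Proof.* The trick is the one used for $(4,1)$. Induct on $d$. For $d=0$ use $[\emptyset,[n]]$, as $n\ge N_0=k$. For $d\ge1$ induct on $n$; the case $n=N_d$ is Proposition 6. Let $n>N_d$. The sets not containing $n$ form $\mathcal P(n-1,d)$, partitioned by induction on $n$. The sets containing $n$ are the $T'\cup\{n\}$ with $T'\in\mathcal P(n-1,d-1)$. Since $n-1\ge N_d\ge N_{d-1}$, by induction on $d$ the latter family has a partition with tops of size $\ge d-1+k$; add $n$ to all bottoms and tops. $\square$

If $k=\lfloor\frac{n-d}{d+1}\rfloor$, then $n\ge(d+1)k+d=N_d$, so Lemma 7 applies. Everything now rests on Proposition 6.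

## Deleting arcs on a circle: a proof for $k\le2$, and the sets it leaves over

For $(5,1)$ we used a circle. In general let $d=1$ and $n=N_1=2k+1$, and take the intervals $[\{i\},\{i-k,\dots,i\}]$ on $\mathbb Z_{2k+1}$. They are disjoint: a common member of those for $i\ne j$ would contain $i$ and $j$, so $j=i-\alpha$ and $i=j-\beta$ with $1\le\alpha,\beta\le k$, giving $\alpha+\beta\equiv0$ modulo $2k+1$ with $2\le\alpha+\beta\le2k$, which is impossible. The sensible approach is: use these intervals, iterate the idea for larger $d$, and take singletons for what is left. We carry this out and see where it stops.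

**Definition (dense).** Let $R$ be a set of $N_e$ elements, $e\ge1$, in cyclic order. A subset $T$ of $R$ is dense in $R$ if $T\ne\emptyset$ and for every $x\in T$ at least one of the $k$ elements following $x$ in $R$ belongs to $T$.

Since $N_e\ge2k+1$, these $k$ elements are distinct and different from $x$. Example: $\{1,3,5\}$ is dense in $\mathbb Z_7$ for $k=3$ (and $e=1$), since $3$ follows $1$ within three steps, $5$ follows $3$, and $1$ follows $5$. The set $\{1,2,4\}$ is not, since $5,6,7$ are missing.

**Lemma 8.** $T$ is dense in $R$ if and only if $T$ meets every set of $k$ cyclically consecutive elements of $R$. Hence supersets (in $R$) of dense sets are dense. Moreover $|T|>e+1$ for every dense $T$.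

*Proof.* Identify $R$ with $\mathbb Z_{N_e}$. If $T$ meets every window of $k$ consecutive points, it is nonempty and meets the $k$ points after each of its elements. Conversely let $T$ be dense and suppose it misses $w,\dots,w+k-1$. Let $s=w-1-i$, $i\ge0$ minimal, be the first element of $T$ met going back from $w-1$. Then $s+1,\dots,s+i$ are not in $T$ by minimality, nor are $s+i+1,\dots,s+i+k$. So none of $s+1,\dots,s+k$ is in $T$, a contradiction. For the size: there are $N_e$ windows, each element of $T$ is in $k$ of them, and each window contains an element of $T$. So $k|T|\ge N_e=(e+1)k+e$, and $|T|\ge e+1+\frac ek>e+1$. $\square$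

**The deletion procedure.** Let $d\ge1$ and $N=N_d$, and fix $T\subset\mathbb Z_N$ with $|T|\ge d$. Start with $R=\mathbb Z_N$. At each stage $R$ carries the induced cyclic order and has $N_e$ elements for some $e$. If $e\ge1$, call $x\in T\cap R$ *removable* if none of the $k$ elements following $x$ in $R$ belongs to $T$; then let $\operatorname{arc}_R(x)$ consist of $x$ and these $k$ elements. A step replaces $R$ by $R\setminus\operatorname{arc}_R(x)$, which has $N_{e-1}$ elements. Stop when $e=0$ or no element is removable.

Example: $k=1$, $d=2$, $N=5$, $T=\{1,2\}$. The element $2$ is removable; delete $2,3$. In $R=\{4,5,1\}$ the element after $1$ is $4\notin T$; delete $1,4$. The end is $R=\{5\}$.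

**Lemma 9.** The final set depends only on $T$, not on the choices. Call it $R(T)$, and let $|R(T)|=N_e$. Then $B(T):=T\setminus R(T)$ has exactly $d-e$ elements. If $e\ge1$, then $T\cap R(T)$ is dense in $R(T)$.

*Proof.* First we show that two different steps commute. Let $x\ne y$ be removable in $R$, $|R|=N_e$. If the two arcs had a common point, then, both being runs of $k+1$ consecutive elements, the starting point of one would lie in the other. But each arc contains just one element of $T$, its start. So the arcs are disjoint, $N_e\ge2(k+1)>N_1$, and $e\ge2$. After deleting $\operatorname{arc}_R(x)$ there are $N_{e-1}$ elements with $e-1\ge1$, and the $k$ followers of $y$ are unchanged; so $y$ is still removable with the same arc. By symmetry the same holds with $x$ and $y$ exchanged, and both orders lead to $R\setminus(\operatorname{arc}_R(x)\cup\operatorname{arc}_R(y))$.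

Now induct on $|R|$ to show that all maximal step sequences from $R$ end in the same set. If two of them begin with the same step, use induction. If they begin with $x\ne y$, then by induction all maximal sequences from $R\setminus\operatorname{arc}_R(x)$ have the same end, and one of them passes through $R\setminus(\operatorname{arc}_R(x)\cup\operatorname{arc}_R(y))$. The same is true with $x,y$ exchanged. So the ends agree.

There were $d-e$ steps, each deleting exactly one element of $T$; so $|B(T)|=d-e$ and $|T\cap R(T)|=|T|-d+e\ge e$. If $e\ge1$, then $T\cap R(T)$ is nonempty and has no removable element, which is the definition of dense. $\square$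

The procedure reduces everything to dense sets:

**Proposition 10.** For every $e\ge1$, the family of dense subsets of $\mathbb Z_{N_e}$ can be partitioned into intervals with tops of size $\ge e+k$.

*Proof of Proposition 6, given Proposition 10.* For $d=0$ use $[\emptyset,\mathbb Z_k]$. Let $d\ge1$, $N=N_d$. For each $R\subset\mathbb Z_N$ with $|R|=N_e$, $1\le e\le d$, fix an identification of $R$ with $\mathbb Z_{N_e}$ preserving the cyclic order, and let $\Pi_R$ be the resulting partition of the dense subsets of $R$ from Proposition 10. For $|R|=N_0=k$ put $\Pi_R=\{[\emptyset,R]\}$. For $|T|\ge d$ let $[A^\circ,Y^\circ]\in\Pi_{R(T)}$ be the interval containing $T\cap R(T)$, and set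
$$J(T)=[A^\circ\cup B(T),\ Y^\circ\cup B(T)]\ni T.$$

The tops are large: with $|R(T)|=N_e$ we get $|Y^\circ\cup B(T)|\ge(e+k)+(d-e)=d+k$, also for $e=0$, where $Y^\circ=R(T)$ has $k$ elements.

All members have size $\ge d$: if $e\ge1$, then $A^\circ$ is dense in $R(T)$, so $|A^\circ|>e+1$ by Lemma 8, and $|A^\circ\cup B(T)|>d+1$. If $e=0$, already $|B(T)|=d$.

Members give back the same interval: let $T'\in J(T)$. Outside $R(T)$ both $T'$ and $T$ equal $B(T)$. The steps from $\mathbb Z_N$ to $R(T)$ made for $T$ only look at the points of the deleted arcs, which are outside $R(T)$; so they are valid steps for $T'$. They end at $R(T)$, where either $e=0$ or $T'\cap R(T)\in[A^\circ,Y^\circ]$ is dense, so no further step is possible. By Lemma 9, $R(T')=R(T)$. Hence $B(T')=B(T)$, and $T'\cap R(T)$ lies in the same interval of $\Pi_{R(T)}$. So $J(T')=J(T)$.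

Therefore two intervals $J(T_1),J(T_2)$ with a common member coincide, and the $J(T)$ partition the sets of size $\ge d$. $\square$

**Where singletons stop.** A dense set in $\mathbb Z_{N_e}$ has at least $e+2$ elements. So for $k\le2$ Proposition 10 holds with singletons, and Proposition 6 is proved for these $k$. For $k=3$ this fails at once: with $e=1$, the dense set $\{1,3,5\}$ in $\mathbb Z_7$ has $3$ elements, but tops need $4$. Dense sets need a real partition, and this is the rest of the proof.

## Reading the grid by columns: density becomes a pattern in a word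

Proposition 10 is a statement for each positive integer $e$. We now write $d$ for $e$: let $d\ge1$, $q=d+1\ge2$, $N=N_d=q(k+1)-1=qk+d$.

A window of $k$ consecutive points is awkward. Put the circle into a grid with $k+1$ columns. A window then consists of a right-hand end of one row and a left-hand beginning of the next. If we read the grid column by column, the two parts become "late points of row $r$" and "early points of row $r+1$".

**Definition (row, column, time).** Represent $\mathbb Z_N$ by $x\in\{1,\dots,N\}$ and write $x=(k+1)r+c$ with row $r\in\{0,\dots,d\}$ and column $c\in\{0,\dots,k\}$; all pairs except $(0,0)$ occur. The time of $x$ is $t(x)=qc+r$. Since $N=qk+d$, time is a bijection onto $\{1,\dots,N\}$. Rows are read modulo $q$ when we write $r+1$ or $r-1$; inequalities between rows refer to the representatives $0,\dots,d$.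

For $d=1,k=3,N=7$, the grid of points and the grid of times are
$$\begin{array}{cccc}\cdot&1&2&3\\4&5&6&7\end{array}\qquad\qquad\begin{array}{cccc}\cdot&2&4&6\\1&3&5&7\end{array}$$
In order of time the points are $4,1,5,2,6,3,7$, with rows $1,0,1,0,1,0,1$.

**Lemma 11.** $T\subset\mathbb Z_N$ is dense if and only if

> (P) for every $r\in\mathbb Z_q$ there are $x\in T$ in row $r+1$ and $y\in T$ in row $r$ with $t(x)<t(y)$.

*Proof.* We translate windows into times. The window of $k$ points following position $(k+1)r+c$ is
$$W(r,c)=\{(r,c'):c'>c\}\cup\{(r+1,c'):c'<c\}\quad(r<d),$$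
$$W(d,c)=\{(d,c'):c'>c\}\cup\{(0,c'):1\le c'\le c\}.$$
In the second line, after $(d,k)=N$ comes $1=(0,1)$. All windows arise for $0\le r\le d$, $0\le c\le k$; the position $(0,0)$, which stands for $0\equiv N$, gives the window $\{1,\dots,k\}$ again. Put $\tau=qc+r$. Then in all cases
$$W(r,c)=\{y\text{ in row }r:\ t(y)>\tau\}\cup\{x\text{ in row }r+1:\ t(x)<\tau\}.\tag{3}$$
The first part is clear. For the second part, if $r<d$ then $qc'+r+1<qc+r$ means $q(c'-c)<-1$, i.e. $c'<c$, as $q\ge2$. If $r=d$, then $qc'<qc+d$ means $c'\le c$, as $d<q$.

Suppose (P) holds, with $x,y$ for the given $r$. Then $T$ meets $W(r,c)$: in $y$ if $t(y)>\tau$, and otherwise in $x$, since then $t(x)<t(y)\le\tau$. So $T$ is dense by Lemma 8.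

Conversely let $T$ be dense, so it meets all $W(r,c)$. The second part of $W(r,0)$ in (3) is empty: the times in row $r+1$ are $\ge r+1$ if $r<d$, and $\ge q>d$ if $r=d$ (row $0$ has no point in column $0$). So $T$ meets row $r$. Let $y=(r,c)$ be the element of $T$ in row $r$ with the largest time. $T$ meets $W(r,c)$, and not in its first part; so there is $x\in T$ in row $r+1$ with $t(x)<\tau=t(y)$. $\square$

So density depends only on the *word* of $T$: the sequence of the rows ("letters") of its elements in order of time. For $d=1$, $T$ is dense if and only if its word has somewhere a $1$ before a $0$ and somewhere a $0$ before a $1$. The set $\{1,3,5\}\subset\mathbb Z_7$, read as $1,5,3$, has the word $0,1,0$.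

## Counting the points that repeat a current letter

Repeating a letter just read creates no essentially new pattern. This suggests intervals $[A,A\cup U]$ of the following kind: $A$ is a set of essential points, in each gap (in time) between consecutive points of $A$ some letter is declared current, and $U$ consists of all points of the gaps lying in the current row. The top has a closed formula. For a statement $Q$ let $[\,Q\,]\in\{0,1\}$ be its truth value.

**Lemma 12.** Let $A=\{a_1,\dots,a_m\}$ with $t(a_1)<\dots<t(a_m)$, let $\rho_i$ be the row of $a_i$, and let $u_0,\dots,u_m\in\{0,\dots,d\}$. Put $t(a_0)=0$, $t(a_{m+1})=N+1$. Let $U$ be the set of points $z$ such that for some $i\in\{0,\dots,m\}$ we have $t(a_i)<t(z)<t(a_{i+1})$ and $z$ is in row $u_i$. Then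
$$|A|+|U|=k+[u_0>0]+\sum_{i=1}^m\big([u_{i-1}<\rho_i]+[u_i>\rho_i]\big).\tag{4}$$

*Proof.* Write $t(a_i)=qc_i+\rho_i$; this includes $c_0=\rho_0=0$ and, as $N+1=q(k+1)$, $c_{m+1}=k+1$, $\rho_{m+1}=0$. The points counted in gap $i$ correspond to the integers $c$ with
$$qc_i+\rho_i<qc+u_i<qc_{i+1}+\rho_{i+1};$$
each such $c$ gives a point, since its time is between $1$ and $N$. As all rows are between $0$ and $q-1$, the left inequality says $c>c_i$, or $c=c_i$ and $u_i>\rho_i$. The right one says $c<c_{i+1}$, or $c=c_{i+1}$ and $u_i<\rho_{i+1}$. Together,
$$c_i+[u_i\le\rho_i]\ \le\ c\ \le\ c_{i+1}-1+[u_i<\rho_{i+1}].$$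
The number of these $c$ is $c_{i+1}-c_i+[u_i<\rho_{i+1}]-[u_i\le\rho_i]$, provided this is $\ge0$. It is: this is clear if $c_{i+1}>c_i$. If $c_{i+1}=c_i$, then $\rho_i<\rho_{i+1}$, so $u_i\le\rho_i$ implies $u_i<\rho_{i+1}$.

Sum over $i=0,\dots,m$. The $c$'s telescope to $k+1$. Use $[u_m<\rho_{m+1}]=[u_m<0]=0$, $[u_0\le\rho_0]=[u_0\le0]=1-[u_0>0]$, and $[u_i\le\rho_i]=1-[u_i>\rho_i]$ for $i\ge1$. This gives $|U|=k+[u_0>0]+\sum_{i=1}^m([u_{i-1}<\rho_i]+[u_i>\rho_i])-m$, and $|A|=m$. $\square$

## The last-letter rule, and its failure at the multiples of $3$ in $\mathbb Z_{15}$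

The obvious choice of current letter is the last letter read. So: start in some state $u_0$, read the word of $T$, drop from $A$ each point whose letter equals the current state, keep each point whose letter differs, and let its letter be the new state. All kept points have $u_i=\rho_i$, so by (4) the top has size
$$k+[u_0>0]+\#\{i\ge 1:u_{i-1}<u_i\}.$$
We need $d+k$. So we need about $d$ ascents, but words satisfying (P) can be almost entirely descending.

Take $d=k=3$, so $q=4$, $N=15$, and let $T=\{3,6,9,12,15\}$, which is dense. With $x=4r+c$ and $t=4c+r$, the points in order of time are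

$$\begin{array}{c|ccccc}\text{point}&12&9&6&3&15\\ (r,c)&(3,0)&(2,1)&(1,2)&(0,3)&(3,3)\\ \text{time}&3&6&9&12&15\end{array}$$

so the word is $3,2,1,0,3$. With starting state $0$ every point is kept, and the formula gives $3+0+2=5$; thus $U=\emptyset$ and the interval is $[T,T]$, whose top is one element short of $d+k=6$.

Another starting state does not repair the rule in general. For $d=k$ the multiples of $d$ in $\mathbb Z_{d(d+2)}$ are the points $(d-j,j)$, $0\le j\le d$, together with $(d,d)$, because $(d+1)(d-j)+j=d(d+1-j)$. Their word is $d,d-1,\dots,1,0,d$. If $u_0\ne d$, the top has size $k+[u_0>0]+[u_0<d]+1\le k+3$. If $u_0=d$, the first point is dropped and the top has size $k+2$. So for $d=k\ge4$ every starting state gives too small a top.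

**What helps.** Look again at (4). If the state does *not* change when a point $a_i$ of $A$ in a different row is read, i.e. $u_{i-1}=u_i\ne\rho_i$, then $a_i$ contributes $[u_i<\rho_i]+[u_i>\rho_i]=1$, whether $\rho_i$ is above or below. So freeze the state at some letter $c$ for a while, keep in $A$ all points with letters $\ne c$ that come by, and thaw after $d-1$ of them. They contribute exactly $d-1$, and one more unit must come from $[u_0>0]$ or an ascent.

The price is that during the freeze all points with letter $c$ are dropped from $A$. So $A$ can only be dense if the two patterns involving $c$, namely "$c+1$ before $c$" and "$c$ before $c-1$", can be found without them. We therefore freeze right after the first moment at which some pattern "$c+1$ before $c$" has been completed: that pattern is then safe, and an early $c$ is available for the other one. Finally, all the choices must be recoverable from any member of the interval.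

## Freezing at the first completed pattern: proof of Proposition 10

Let $T$ be dense, $T=\{z_1,\dots,z_M\}$ by increasing time, and let $w_j\in\mathbb Z_q$ be the letter (row) of $z_j$.

**Step 1: the starting state, and why the initial run is not needed.** We want a starting letter determined by $T$ such that the points before the first essential one can be dropped without losing a pattern. Put $\ell=w_M$ and $s=\ell+1\ne\ell$. Let $a\ge0$ be maximal with $w_1=\dots=w_a=s$. Since $w_M=\ell\ne s$, we have $a<M$ and $w_{a+1}\ne s$.

*Claim.* For every $r\in\mathbb Z_q$ there are indices $a<i<j$ with $w_i=r+1$, $w_j=r$.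

By Lemma 11 there are such $i<j$ with $i\ge1$. If $r\ne s$ and $r+1\ne s$, then $i,j>a$, because indices $\le a$ carry the letter $s$. If $r=s$, then $w_i=s+1\ne s$ gives $i>a$. In particular $s$ occurs at some index $>a$. If $r+1=s$, i.e. $r=\ell$, take $i$ to be such an index and $j=M$; since $w_M=\ell\ne s$, $i<M$.

**Step 2: when to freeze and when to thaw.** Let $j_1>a$ be the least index for which there is $i$ with $a<i<j_1$ and $w_i=w_{j_1}+1$; it exists by Step 1. Put $c=w_{j_1}$.

*Claim.* Every letter $r\ne c$ occurs at some index $>j_1$.

Take $a<i<j$ from Step 1 for $r$. By minimality of $j_1$, $j\ge j_1$; and $j\ne j_1$ because $w_{j_1}=c\ne r$.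

There are $q-1=d$ letters different from $c$, so at least $d$ indices $j>j_1$ have $w_j\ne c$. Let $j_2$ be the $d$-th smallest of them.

**Step 3: the states and the interval.** We now define the machine. Let
$$v_j=s\ (0\le j\le a),\qquad v_j=w_j\ (a<j\le j_1),\qquad v_j=c\ (j_1\le j<j_2),\qquad v_j=w_j\ (j_2\le j\le M);$$
the two prescriptions at $j_1$ agree. Call $j\ge1$ a *loop* if $w_j=v_{j-1}$, and *care* otherwise. If $j$ is a loop, then $v_j=v_{j-1}$: for $j\le a$ both are $s$; for $a<j\le j_1$ and for $j\ge j_2$ we have $v_j=w_j=v_{j-1}$; and for $j_1<j<j_2$ both are $c$. So the state changes only at care indices. In detail: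

* All $j\le a$ are loops. The index $a+1$ is care, as $w_{a+1}\ne s=v_a$. For $a+1<j\le j_1$, $j$ is a loop iff $w_j=w_{j-1}$.
* $j_1$ is care. There is $i$ with $a<i<j_1$ and $w_i=c+1$, so $j_1\ge a+2$. If we had $w_{j_1-1}=c$, then $i\ne j_1-1$, so $a<i<j_1-1$ and $w_i=w_{j_1-1}+1$, contradicting the minimality of $j_1$. So $w_{j_1-1}\ne c$.
* For $j_1<j<j_2$, $j$ is a loop iff $w_j=c$. The other $d-1$ indices in this range are care; call them *wasted*.
* $j_2$ is care, as $w_{j_2}\ne c=v_{j_2-1}$. For $j>j_2$, $j$ is a loop iff $w_j=w_{j-1}$.

For a care index $j$ that is not wasted, $v_j=w_j$. Let $A=\{z_j:j\text{ care}\}=\{a_1,\dots,a_m\}$ in order of time, with rows $\rho_i$. Let $u_0=s$, and let $u_i$ be the state after the $i$-th care index. Define $U$ from $A$ and $u_0,\dots,u_m$ as in Lemma 12, and put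
$$I(T)=[A,\,A\cup U].$$
A loop $z_j$ in the gap between $a_i$ and $a_{i+1}$ lies in row $w_j=v_{j-1}=u_i$, so $z_j\in U$. Hence $T\in I(T)$. Clearly $A\cap U=\emptyset$.

For the multiples of $3$ in $\mathbb Z_{15}$, with word $3,2,1,0,3$, we get $\ell=3$, $s=0$, $a=0$; $j_1=2$ and $c=2$; the third index after $2$ with letter $\ne2$ is $j_2=5$; the wasted indices are $3$ and $4$. The state is $2$ from time $6$ to time $15$, so $U$ contains the row-$2$ points of times $10$ and $14$, which are the points $10$ and $11$; the other gaps contribute nothing. The interval is $[\{3,6,9,12,15\},\{3,6,9,10,11,12,15\}]$, with a top of size $7\ge6$.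

For $T=\{1,3,5\}\subset\mathbb Z_7$, read as $1,5,3$ with word $0,1,0$: $\ell=0$, $s=1$, $a=0$, $j_1=2$, $c=1$, $j_2=3$, nothing is wasted, $A=T$, and the states are $1,0,1,0$. The row-$1$ points of times $1$ and $5$, i.e. $4$ and $6$, form $U$. The top is $\{1,3,4,5,6\}$, of size $5\ge4$.

**Step 4: the top has at least $d+k$ elements.** We evaluate (4). A wasted $a_i$ has $u_{i-1}=u_i=c\ne\rho_i$ and contributes exactly $1$; there are $d-1$ of these. A non-wasted $a_i$ has $u_i=\rho_i$ and contributes $[u_{i-1}<u_i]\ge0$. If $s>0$, then $[u_0>0]=1$ and the total is at least $k+1+(d-1)=k+d$. If $s=0$, then $\ell=d$, and the sequence $u_0,\dots,u_m$ goes from $0$ to $u_m=v_M=w_M=d>0$ (recall $M\ge j_2$). So it increases strictly at some $a_i$, which is not wasted because the state is constant at wasted points. This $a_i$ contributes $1$, and again the total is at least $k+d$. Since $A\cap U=\emptyset$, $|A\cup U|\ge k+d$.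

**Step 5: the bottom $A$ is dense.** By Lemma 8 every member of $I(T)$ is then dense. We check (P) for $A$ and use Lemma 11. The tool is to move an index back to a care index with the same letter.

For $j>a$ let $j'\le j$ be the largest care index $\le j$; it exists and is $\ge a+1$, because $a+1$ is care.

> $(*)$ If $j>a$ and $j$ is not a loop in the range $(j_1,j_2)$, then all letters at indices in $[j',j]$ equal $w_j$.

This is trivial if $j'=j$. If $j'<j$, then $j$ is a loop outside $(j_1,j_2)$, and $j\ne j_2$ since $j_2$ is care. So $j\le j_1$ and $j'\in[a+1,j_1]$, or $j>j_2$ and $j'\in[j_2,M]$, again because $j_2$ is care. In both cases $j'$ is not wasted and $v_{j'}=w_{j'}$. All indices in $(j',j]$ are loops, so the state stays $v_{j'}$ and their letters are $v_{j'}=w_{j'}$.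

Now let $r\in\mathbb Z_q$, and let $a<i<j$ with $w_i=r+1$, $w_j=r$, from Step 1.

*Case $r\ne c$ and $r+1\ne c$.* The loops in $(j_1,j_2)$ have letter $c$, so $(*)$ applies to $i$ and to $j$. As $w_i\ne r$, $i\notin[j',j]$, so $i'\le i<j'$. The care indices $i'<j'$ have letters $r+1$, $r$.

*Case $r=c$.* By definition of $j_1$ there is $i$ with $a<i<j_1$ and $w_i=c+1$. By $(*)$, $i'\le i<j_1$ has letter $c+1$; and $j_1$ is care with letter $c$.

*Case $r+1=c$.* Let $i_0$ be the first index $>a$ with letter $c$. Then $i_0\le i$ and $i_0\le j_1$. It is care: either $i_0=a+1$, or $w_{i_0-1}\ne c=w_{i_0}$, and by Step 3 this makes $i_0\le j_1$ care. Since $w_j=c-1\ne c$, $(*)$ applies to $j$; and as $w_{i_0}=c\ne c-1$, $i_0\notin[j',j]$. With $i_0\le i<j$ this gives $i_0<j'$. The care indices $i_0<j'$ have letters $c$, $c-1$.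

So $A$ satisfies (P).

**Step 6: every member of $I(T)$ has the same interval.** We show: if $T'\in I(T)$, then $I(T')=I(T)$. This makes the intervals disjoint or equal.

Collect what must be recovered. Let $a_p=z_{j_1}$. Then $a_{p+1},\dots,a_{p+d-1}$ are the wasted points and $a_{p+d}=z_{j_2}$. We have $u_0=s$; $u_i=\rho_i$ for $1\le i\le p$; $u_i=c$ for $p\le i\le p+d-1$; $u_i=\rho_i$ for $i\ge p+d$. Moreover:

* (F1) $\rho_i\ne u_{i-1}$ for all $i\ge1$, by the definition of care.
* (F2) $p$ is the least index with $\rho_p+1\in\{\rho_1,\dots,\rho_{p-1}\}$. It has this property by the case $r=c$ of Step 5. If $h<p$ had $\rho_h+1=\rho_g$ with $g<h$, the index of $a_h$ in $T$, which is $>a$ and $<j_1$, would contradict the minimality of $j_1$.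
* (F3) $\rho_i\ne c$ for $p<i\le p+d$, by the definition of wasted and of $j_2$.

Let $T'=A\cup V$ with $V\subset U$. By Step 5 it is dense, so we can run the construction for $T'$.

*The starting state.* The points of $T'$ after $a_m$ lie in row $u_m=\ell$. If there are none, the last letter of $T'$ is $\rho_m=u_m=\ell$, because $m\ge p+d$. So $T'$ has the same last letter $\ell$ and the same $s$.

*The initial run.* The points of $T'$ before $a_1$ lie in row $u_0=s$, and $\rho_1\ne s$ by (F1). So the initial $s$-run of $T'$ consists exactly of its points before $a_1$.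

*The freezing point.* For $1\le i\le p-1$ the points of $V$ in gap $i$ have letter $u_i=\rho_i$. So from $a_1$ to $a_p$ the word of $T'$ is $\rho_1^{e_1}\rho_2^{e_2}\cdots\rho_{p-1}^{e_{p-1}}\rho_p$ with all $e_i\ge1$. A letter in the block $\rho_h^{e_h}$, $h<p$, can complete a pattern only if $\rho_h+1=\rho_g$ for some $g\le h$; here $g\ne h$, and $g<h$ is excluded by (F2). The letter of $a_p$ does complete one, by (F2). So the index $j_1$ for $T'$ is that of $a_p$, and $c$ is the same.

*The thawing point.* In the gaps $p,\dots,p+d-1$ all points of $V$ lie in row $c$. By (F3) the points of $T'$ after $a_p$ and up to $a_{p+d}$ with letter $\ne c$ are exactly $a_{p+1},\dots,a_{p+d}$. So the $d$-th one is $a_{p+d}$, and the index $j_2$ for $T'$ is that of $a_{p+d}$.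

*The states.* Before $a_1$ the state is $s=u_0$. For $1\le i<p$, after $a_i$ and throughout gap $i$ it is the letter read last, $\rho_i=u_i$. From $a_p$ until just before $a_{p+d}$ it is $c$. For $i\ge p+d$, after $a_i$ and throughout gap $i$ it is again the letter read last, and all letters there are $\rho_i=u_i$. So the state of $T'$ in gap $i$ is $u_i$ in all cases. Hence the points of $V$ are loops, and by (F1) each $a_i$ is care. So $T'$ yields the same $A$, the same $u_0,\dots,u_m$ and the same $U$, that is, $I(T')=I(T)$.

For instance, add the point $10$ to the multiples of $3$ in $\mathbb Z_{15}$. The word becomes $3,2,1,2,0,3$ (points $12,9,6,10,3,15$); again $s=0$, $a=0$, $j_1=2$, $c=2$; the third later letter $\ne2$ is the last one; the only loop is the point $10$.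

**End of the proof of Proposition 10.** Each dense $T$ lies in $I(T)$, all members of $I(T)$ are dense by Step 5, and two of these intervals with a common member $T''$ both equal $I(T'')$ by Step 6. So they partition the dense sets, and the tops have size $\ge d+k$ by Step 4. $\square$

**Proof of Theorem 1.** Let $k=\lfloor\frac{n-d}{d+1}\rfloor$. For $k=0$ the singletons partition $\mathcal P(n,d)$ with tops of size $\ge d$. For $k\ge1$, Proposition 10 gives Proposition 6, and since $n\ge N_d$, Lemma 7 partitions $\mathcal P(n,d)$ into intervals with tops of size $\ge d+k$. By Lemma 4 with $e=n+1$, $\operatorname{sdepth}(I_{n,d})\ge d+k$. Lemma 5 with $e=n+1$ gives $\operatorname{sdepth}(I_{n,d})\le\min\{n,d+k\}\le d+k$. $\square$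

## Truncating intervals: the quotients $I_{n,d}/I_{n,e}$ and the sharp partition theorem

To pass to quotients we cut intervals at a given size. The cut must not lower the tops further than necessary.

**Lemma 13.** For $0\le c\le b$ the family $\{X\subset[b]:|X|\le c\}$ can be partitioned into intervals with tops of size exactly $c$.

*Proof.* Induct on $b$. For $c=0$ the family is $[\emptyset,\emptyset]$, and for $c=b$ it is $[\emptyset,[b]]$; this includes $b=0$. Let $0<c<b$. The members without $b$ form $\{X\subset[b-1]:|X|\le c\}$, where $c\le b-1$, so induction gives tops of size $c$. The members with $b$ correspond to $\{X\subset[b-1]:|X|\le c-1\}$; induction gives tops of size $c-1$, and we add $b$ to all bottoms and tops. $\square$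

For example, with $b=2$, $c=1$, the family $\{\emptyset,1,2\}$ becomes $[\emptyset,1],[2,2]$.

**Proof of Theorem 2.** The upper bound is Lemma 5. For the lower bound let $0\le d<e\le n+1$, so $d\le n$, and $k=\lfloor\frac{n-d}{d+1}\rfloor$. The family $\mathcal P(n,d)=\{T\subset[n]:|T|\ge d\}$ has a partition into intervals $[A,B]$ with $|B|\ge d+k$: for $d\ge1$ this was shown in the proof of Theorem 1; for $d=0$ we have $k=n$ and use $[\emptyset,[n]]$. Intersect each interval with $\{T:|T|\le e-1\}$. If $|B|\le e-1$, it is unchanged, and its top has size $\ge d+k$. If $|A|>e-1$, it becomes empty. Otherwise $|A|\le e-1<|B|$, and removing $A$ from every member shows that the intersection is a copy of $\{X\subset[b]:|X|\le c\}$ with $b=|B\setminus A|$ and $c=e-1-|A|$, $0\le c<b$. By Lemma 13 it is partitioned into intervals whose tops have size exactly $|A|+c=e-1$. So $\{T:d\le|T|\le e-1\}$ is partitioned into intervals with tops of size $\ge\min\{e-1,d+k\}$, and Lemma 4 gives the lower bound. $\square$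

**Proof of Corollary 3.** Suppose $\{T\subset[n]:|T|\ge d\}$ has a partition into intervals with $|B|\ge t$. Lemma 4 with $e=n+1$ (where $d=0$ is allowed) gives $\operatorname{sdepth}(I_{n,d})\ge t$, and Lemma 5 with $e=n+1$ gives $t\le d+\lfloor\frac{n-d}{d+1}\rfloor$. This says $(t-d)(d+1)\le n-d$, i.e. $n\ge(d+1)(t-d)+d$.

Conversely, this inequality gives $t-d\le\lfloor\frac{n-d}{d+1}\rfloor=k$, and the partition of $\mathcal P(n,d)$ with tops of size $\ge d+k\ge t$ used in the proof of Theorem 2 is as required.

For the last assertion, truncate such a partition as in that proof, with $e-1=t$. Every interval has $|B|\ge t$. If $|B|=t$, it is kept and has a top of size $t$; if $|A|>t$, it disappears; otherwise it is replaced by intervals with tops of size exactly $t$. $\square$
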